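# Sums with Bounded Gaps on Which Special Generalized Polynomials Come Close to Integers

Throughout, $\mathbb N=\{1,2,\dots\}$, $\mathbb T=\mathbb R/\mathbb Z$, and for $a\in\mathbb R$
$$\|a\|=\inf\{|a-m|:m\in\mathbb Z\},\qquad [a]=\min\{m\in\mathbb Z:|a-m|=\|a\|\},$$
so $[a]$ is the nearest integer to $a$. The norm $\|\cdot\|$ is also used on $\mathbb T$. We use $\|a+b\|\le\|a\|+\|b\|$ and $\|Na\|\le N\|a\|$ for $N\in\mathbb N$.

## 1. Consecutive sums and linear functions

Take any infinite sequence of integers $p_1,p_2,\dots$ and look at the sums of consecutive terms, $p_{r+1}+p_{r+2}+\dots+p_{r'}$ with $r<r'$.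

**Fact 1.1.** For all $a_1,\dots,a_k\in\mathbb R$ and $\varepsilon>0$ there is a sum $n$ of consecutive terms with $\|a_in\|<\varepsilon$ for $i=1,\dots,k$.

*Proof.* Let $s_0=0$ and $s_r=p_1+\dots+p_r$. Choose $N\in\mathbb N$ with $1/N\le\varepsilon$ and cut $\mathbb T^k$ into $N^k$ half-open boxes of side $1/N$. By the pigeonhole principle two of the points $(a_1s_r,\dots,a_ks_r)\bmod 1$, $r\ge0$, lie in the same box, say for $r<r'$. Then $n=s_{r'}-s_r=p_{r+1}+\dots+p_{r'}$ satisfies $\|a_in\|<1/N\le\varepsilon$ for all $i$. $\square$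

What happens if we ask for $\|\alpha n^2\|<\varepsilon$? The same argument would write
$$\alpha(s_{r'}-s_r)^2=\alpha s_{r'}^2-2\alpha s_rs_{r'}+\alpha s_r^2 ,$$
and pigeonhole says nothing about the cross term $2\alpha s_rs_{r'}$. This is not a defect of the method: Theorem B below, with $d=1$, produces for every irrational $\alpha$ a sequence for which *every* consecutive sum has $\|\alpha n^2\|\ge\frac13$. So for quadratic functions consecutive sums are not enough, and we must allow sums that skip some terms. How many skips in a row does degree $d$ require? And what if the polynomial is replaced by an expression with brackets, such as $an[bn]$?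

## 2. Sums with gaps, nested brackets, and two theorems

**Definition (sums with gaps).** Let $d\ge1$ and let $P=(p_i)_{i\ge1}$ be an infinite sequence in $\mathbb Z$. $SG_d(P)$ is the set of all integers $\omega_1p_1+\dots+\omega_np_n$ where $n\ge1$, $\omega_i\in\{0,1\}$, the $\omega_i$ are not all $0$, and every block of consecutive $0$'s lying between two $1$'s has length less than $d$. A set $S\subset\mathbb Z$ is an *SG$_d$-set* if $S\supset SG_d(P)$ for some infinite sequence $P$ in $\mathbb Z$.

For $d=1$ no zeros are allowed between ones, so $SG_1(P)$ is the set of consecutive sums. For $p_i=10^{i-1}$, the set $SG_2(P)$ consists of the decimal numbers with digits $0,1$ in which zeros between two ones are isolated: $101$ and $11010$ belong to it (the final $0$ is not between two ones), while $1001$ does not.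

**Definition (special generalized polynomials).** For real functions $q_1,\dots,q_l$ on $\mathbb Z$ put $L(q_1)=q_1$ and $L(q_1,\dots,q_l)=q_1[L(q_2,\dots,q_l)]$. For $d\in\mathbb N$ let
$$SGP_d=\Big\{L(a_1n^{j_1},\dots,a_ln^{j_l}):1\le l\le d,\ a_i\in\mathbb R,\ j_i\ge1,\ \textstyle\sum_{i=1}^lj_i\le d\Big\}.$$

For example, $L(a_1n,a_2n,a_3n)=a_1n[a_2n[a_3n]]\in SGP_3$. The elements of $SGP_1$ are the functions $an$; those of $SGP_2$ are $an$, $an^2$ and $an[bn]$.

Question 5 of Wen Huang, Song Shao, Xiangdong Ye, "Nil Bohr-sets and almost automorphy of higher order", arXiv:1407.1179 (2014), asks: let $d\in\mathbb N$ and let $S$ be an SG$_d$-set. Is it true that for any $k\in\mathbb N$, any $P_1,\dots,P_k\in SGP_d$ and any $\varepsilon_i>0$ there is $n\in S$ such that $P_i(n)\ (\mathrm{mod}\ \mathbb Z)\in(-\varepsilon_i,\varepsilon_i)$, that is $\|P_i(n)\|<\varepsilon_i$, for all $i$? The answer is yes for every $d$, and the degree bound is optimal.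

**Theorem A.** Let $d\ge1$, let $P=(p_i)_{i\ge1}$ be an infinite sequence in $\mathbb Z$, and let $\varepsilon>0$. For $\kappa=1,\dots,K$ let $q_1^\kappa,\dots,q^\kappa_{l_\kappa}$ be real polynomials with $q_i^\kappa(0)=0$ and $\deg q_i^\kappa\le j_i^\kappa$, where $j_i^\kappa\ge1$ and $\sum_ij_i^\kappa\le d$. Then there is $n\in SG_d(P)$ with $\|L(q_i^\kappa,\dots,q_{l_\kappa}^\kappa)(n)\|<\varepsilon$ for all $\kappa$ and all $1\le i\le l_\kappa$.

Taking $q_i^\kappa(n)=a_in^{j_i}$ and $\varepsilon=\min_i\varepsilon_i$, and reading only the conclusion for $i=1$, we get the affirmative answer to the question.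

**Theorem B.** For every $d\ge1$ and every irrational $\alpha$ there is a sequence $P$ with $\|\alpha n^{d+1}\|\ge1/3$ for all $n\in SG_d(P)$.

**Corollary 2.1.** For $d,e\in\mathbb N$, the property "for every SG$_d$-set $S$, all finite families $P_1,\dots,P_k\in SGP_e$ and all $\varepsilon_i>0$ there is $n\in S$ with $\|P_i(n)\|<\varepsilon_i$ for all $i$" holds if and only if $e\le d$.

*Proof from the theorems.* If $e\le d$, then $SGP_e\subset SGP_d$ and Theorem A applies. If $e>d$, then $\alpha n^{d+1}\in SGP_e$, and Theorem B shows that the property fails with $\varepsilon_1=1/3$. $\square$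

Fact 1.1 is the case $d=1$ of the question. We now do $\alpha n^2$ on $SG_2$ by hand.

## 3. $\alpha n^2$ on $SG_2(P)$: runs, gaps and bridges

**Cells, columns, tracks.** Fix $d$. *Cell* $u\ge1$ is the set of indices $\{(u-1)d+j:1\le j\le d\}$. A *word* is a finitely supported sequence $\omega=(\omega_i)_{i\ge1}$ of zeros and ones; its *value* is $\sum\omega_ip_i$. Its *columns* are $\mathrm{col}(u)=\{j\in\{1,\dots,d\}:\omega_{(u-1)d+j}=1\}$, and *track* $j$ is the sequence $u\mapsto\omega_{(u-1)d+j}$. For an interval $I$ of cells let $P_j(I)=\sum_{u\in I}p_{(u-1)d+j}$, the sum of track $j$ over $I$. All intervals of cells have the form $[x,y)$, and $P_j([x,z))=P_j([x,y))+P_j([y,z))$ for $x<y<z$.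

For $d=2$ the digits $1,0,1,1,0,1$ have columns $\{1\},\{1,2\},\{2\}$. The next lemma explains why such a word is allowed.

**Lemma 3.1.** If all cells between the first and the last nonempty one have nonempty columns and any two consecutive such columns intersect, then every block of $0$'s between two $1$'s has length $<d$.

*Proof.* Let $\alpha<\beta$ be the indices of two successive $1$'s, with $\alpha$ in cell $u$. If $\beta$ is in cell $u$, then $\beta-\alpha<d$. Otherwise cell $u$ is not the last nonempty cell, and we may choose $j\in\mathrm{col}(u)\cap\mathrm{col}(u+1)$. There is a $1$ at $(u-1)d+j$; it is in cell $u$, so before $\beta$, hence at most $\alpha$. There is a $1$ at $ud+j$; it is in cell $u+1$, so after $\alpha$, hence at least $\beta$. Thus $\beta-\alpha\le d$, and the block between has length $\le d-1$. $\square$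

**Ramsey limits.** Ramsey's theorem says: if the $\ell$-element subsets of an infinite set are finitely colored, there is an infinite subset all of whose $\ell$-element subsets have one color. We use it in the following form.

**Fact 3.2.** Let $H\subset\mathbb N$ be infinite. For each $\lambda$ in a countable set let $f_\lambda$ be a $\mathbb T$-valued function of the $\ell_\lambda$-element sets $X\subset H$ with $\min X\ge\mu_\lambda$. Then there is an infinite $H'\subset H$ such that for every $\lambda$ the values $f_\lambda(X)$, $X\subset H'$, converge in $\mathbb T$ as $\min X\to\infty$.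

*Proof.* Enumerate all pairs $(\lambda,\rho)$ with $\rho\in\mathbb N$, and choose infinite sets $H\supset H_1\supset H_2\supset\cdots$ as follows. At the $i$-th pair $(\lambda,\rho)$ discard the elements $<\mu_\lambda$, partition $\mathbb T$ into finitely many arcs of length $<1/\rho$, color $X$ by the arc containing $f_\lambda(X)$, and let $H_i$ be an infinite set with constant color. Choose $y_1<y_2<\cdots$ with $y_i\in H_i$ and put $H'=\{y_i\}$. Every $X\subset H'$ with $\min X\ge y_i$ lies in $H_i$. So for each $\lambda$ and $\rho$, all $f_\lambda(X)$ with $\min X$ large lie in one arc of length $<1/\rho$. The values are Cauchy, hence converge. $\square$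

**The constants for $d=2$.** Apply Fact 3.2 to the following functions mod $1$ of $x<y$, or of $x<y<z<w$. We get an infinite $H$ on which they have limits:
$$\begin{aligned}\alpha P_1([x,y))^2&\to A,\\ \alpha P_2([y,z))^2+2\alpha P_1([x,w))P_2([y,z))&\to B,\\ 2\alpha P_i([x,y))P_j([z,w))&\to c_{ij}\quad(i,j\in\{1,2\}),\\ 2\alpha P_2([x,w))P_1([y,z))&\to e.\end{aligned}$$
So $A$ is the contribution of one long run of track $1$, and $B$ is the change when a run of track $2$ is added strictly inside it. The other constants vanish. For $x<y<y'<z<w$ in $H$, additivity gives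
$$2\alpha P_i([x,y'))P_j([z,w))=2\alpha P_i([x,y))P_j([z,w))+2\alpha P_i([y,y'))P_j([z,w)),$$
and in the limit $c_{ij}=2c_{ij}$, so $c_{ij}=0$. Likewise, cutting the inner interval $[y,z)$ at a point of $H$ gives $e=2e$, so $e=0$. The trick is to *cut an interval in two*; it will return.

**First attempt: separated runs.** Take $m$ runs $I_1,\dots,I_m$ of track $1$ with endpoints in $H$, separated by nonempty gaps, and $n=\sum P_1(I_i)$. The squares contribute $A$ each and the cross terms vanish in the limit, so $\alpha n^2\to mA$. Choose $m\ge1$ with $\|mA\|$ small, and we are done, except that the gaps are as long as the distances in $H$ and the word is not allowed in $SG_2$. For $m=1$ it is allowed, but then the limit is $A$, over which we have no control.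

**Second attempt: bridges.** Cover each gap $G_i$ by a run $K_i$ of track $2$ that starts inside $I_i$ and ends inside $I_{i+1}$. The columns become $\{1\},\{1,2\},\{2\},\{1,2\},\{1\}$, and Lemma 3.1 applies. But a bridge costs $B$ (computed below), so now $\alpha n^2\to mA+(m-1)B$. If $A=B=\frac12$ this is $\frac12$ for every $m$, and no choice of $m$ helps.

**What repairs it: one more run of track 2.** Add a run $J$ of track $2$ strictly inside $I_1$, before $K_1$. In detail, choose in $H$
$$I_i=[x_i,y_i),\quad G_i=[y_i,x_{i+1}),\quad K_i=[v_i,w_i),\quad J=[v_0,w_0),$$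
with $x_1<y_1<x_2<\dots<y_m$; with $x_i<v_i<y_i$ and $x_{i+1}<w_i<y_{i+1}$ for $1\le i<m$; with $w_i<v_{i+1}$ for $1\le i<m-1$; and with $x_1<v_0<w_0$, where $w_0<v_1$ if $m\ge2$ and $w_0<y_1$ if $m=1$. The word has value
$$n=\sum_{i=1}^mP_1(I_i)+P_2(J)+\sum_{i=1}^{m-1}P_2(K_i).$$
Expand $\alpha n^2$ and let $x_1\to\infty$ in $H$.

* The squares $\alpha P_1(I_i)^2$ give $mA$.
* Products of two different $I$'s, or of two different track-$2$ runs, involve separated intervals and tend to $0$.
* $\alpha P_2(J)^2+2\alpha P_1(I_1)P_2(J)\to B$.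
* For each $K_i$, put $I=[x_i,y_{i+1})=I_i\cup G_i\cup I_{i+1}$. Then
$$\alpha P_2(K_i)^2+2\alpha\bigl(P_1(I_i)+P_1(I_{i+1})\bigr)P_2(K_i)=\alpha P_2(K_i)^2+2\alpha P_1(I)P_2(K_i)-2\alpha P_1(G_i)P_2(K_i)\to B-e=B.$$
* The remaining products, $J$ with $I_j$ for $j\ge2$ and $K_i$ with $I_j$ for $j\ne i,i+1$, involve separated intervals and tend to $0$.

Altogether $\alpha n^2\to mA+B+(m-1)B=m(A+B)$. (Without $J$ it is $mA+(m-1)B$, as claimed.) By pigeonhole some $m\ge1$ has $\|m(A+B)\|<\varepsilon/2$, and taking $x_1$ large gives $n\in SG_2(P)$ with $\|\alpha n^2\|<\varepsilon$.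

**Reading this algebraically.** Start from one run, with limit $A$. Write $U_{\{1\}}$ for "insert a gap": it adds $A$. Write $U_{\{2\}}$ for "insert a plain track-$2$ run": it adds $B$. Write $U_{\{1,2\}}$ for "insert a bridged gap": it adds $A+B$. We would like to apply $U_{\{1\}}^{-1}$, which would bring the limit from $A$ to $0$. Neither $U_{\{1\}}$ nor an inverse is at our disposal, but $U_{\{2\}}U_{\{1,2\}}^{-1}$ has the same effect $-A$ and uses no forbidden gap. The inverse is then removed: for $U_{\{2\}}^{1}U_{\{1,2\}}^{-1+m}$ the limit is $m(A+B)$, which is $0$ at $m=0$ and returns close to $0$ for some $m\ge1$.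

**What changes in general.** In degree $d>2$ the effects of insertions no longer add; they interact, and the order of the insertions matters. So the effects must be computed in a noncommutative algebra, truncated by degree, with $d$ tracks. And for brackets we must understand functions like $\alpha n[\beta n]$, in which $[\beta n]$ is not a polynomial in the digits. Both points need a notion of degree that survives limits and rounding.

## 4. Polynomial functions on cubes

Let $\Gamma$ be an abelian group. Every $f:\{0,1\}^M\to\Gamma$ is uniquely of the form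
$$f(e)=\sum_{Q\subset\{1,\dots,M\}}e^Qf_Q,\qquad e^Q=\prod_{i\in Q}e_i,\qquad f_Q=\sum_{Q'\subset Q}(-1)^{|Q\setminus Q'|}f(1_{Q'}),$$
where $1_{Q'}$ is the indicator vector of $Q'$ (Möbius inversion: $f(1_{Q})=\sum_{Q'\subset Q}f_{Q'}$).

**Definition.** $\deg f\le w$ means $f_Q=0$ whenever $|Q|>w$.

For example $(e_1+2e_2)^2=e_1+4e_2+4e_1e_2$ on $\{0,1\}^2$, since $e_i^2=e_i$; the degree is $2$. In general $e^Qe^{Q'}=e^{Q\cup Q'}$ and $|Q\cup Q'|\le|Q|+|Q'|$. Hence for real functions degrees add under products, and the degree does not increase if coordinates are replaced by $0$, by $1$ or by other coordinates. If $\Gamma=\mathbb T$, pointwise limits of functions of degree $\le w$ have degree $\le w$, because each $f_Q$ depends continuously on the finitely many values of $f$.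

**Lemma 4.1 (rounding).** If $f$ is real with $\deg f\le w$, $k$ is integer valued, and $|f-k|<2^{-w-1}$ pointwise, then $\deg k\le w$.

*Proof.* Let $|Q_0|=w+1$ and $B\cap Q_0=\emptyset$. Put the coordinates in $B$ equal to $1$ and those outside $B\cup Q_0$ equal to $0$. The result is a function of degree $\le w$ of the $w+1$ coordinates in $Q_0$, so its top coefficient vanishes: $\sum_{Q'\subset Q_0}(-1)^{|Q'|}f(1_{B\cup Q'})=0$. The same sum for $k$ is an integer of absolute value $<2^{w+1}\cdot2^{-w-1}=1$, so it is $0$. Now let $|Q|>w$ and pick $Q_0\subset Q$ with $|Q_0|=w+1$. Sorting the subsets of $Q$ by their part $B$ outside $Q_0$ exhibits $k_Q$ as a signed sum, over $B\subset Q\setminus Q_0$, of sums of this kind. Hence $k_Q=0$. $\square$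

## 5. Words made of long runs

We now fix $d$ and $P$, put $E=\{2,\dots,d\}$, and name the patterns that generalize gaps, plain runs and bridges.

**Definition (letters and patterns).** For each nonempty $S\subset\{1,\dots,d\}$ take a letter $U_S$, and put $U_\emptyset=1$ (the empty word). Let $F$ be the free monoid on the $U_S$, $S\ne\emptyset$. For $\emptyset\ne Q\subset E$ define finite sequences of columns
$$\sigma(Q)=(\{1\}\cup Q),\qquad\sigma(\{1\})=(\emptyset),\qquad\sigma(\{1\}\cup Q)=(\{1\}\cup Q,\ Q,\ \{1\}\cup Q).$$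
For $h=U_{S_1}\cdots U_{S_r}\in F$ (all $S_i\ne\emptyset$) let $v(h)$ be the concatenation $\{1\},\sigma(S_1),\{1\},\sigma(S_2),\{1\},\dots,\sigma(S_r),\{1\}$. In particular $v(1)=(\{1\})$. Adjacent entries of $v(h)$ are distinct. Let $m$ be the length of $v(h)$ and $\ell(h)=m+1$. For $X=\{x_0<\dots<x_m\}\subset\mathbb N$ let $W(h,X)$ be the word whose column on the cells $x_{i-1}\le u<x_i$ is the $i$-th entry of $v(h)$, and empty elsewhere. Let $\nu(h,X)\in\mathbb Z$ be its value.

The word $W(h,X)$ is nonzero, since its first column is $\{1\}$. For $d=2$ the pattern of $U_{\{2\}}U_{\{1,2\}}$ is $\{1\},\{1,2\},\{1\},\{1,2\},\{2\},\{1,2\},\{1\}$: the word of Section 3 with $m=2$.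

**Lemma 5.1.** If $h$ does not contain the letter $U_{\{1\}}$, then $\nu(h,X)\in SG_d(P)$.

*Proof.* All entries of $v(h)$ are nonempty. Adjacent entries intersect, because $\{1\}\cap(\{1\}\cup Q)=\{1\}$ and $(\{1\}\cup Q)\cap Q=Q\ne\emptyset$; columns inside one run are equal and nonempty. So Lemma 3.1 applies. $\square$

Thus $U_{\{1\}}$, the unbridged gap, is the only forbidden letter. Next come two cubes of words on which the value is affine in the bits.

**Definition (fine configurations).** Let $s\ge0$ and
$$Z=\{z_0<z_{1,1}<\dots<z_{1,5}<z_{2,1}<\dots<z_{s,5}<z_\infty\}\subset\mathbb N,$$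
a set of size $5s+2$. For bits $b=(\eta_i\in\{0,1\}^E,a_i,a_i')_{i\le s}\in\{0,1\}^{s(d+1)}$ consider the following word, supported on the cells in $[z_0,z_\infty)$. Track $j\in E$ has value $\eta_i^j$ on $[z_{i,1},z_{i,5})$ for each $i$, and $0$ elsewhere. Track $1$ has value $1-a_i$ on $[z_{i,2},z_{i,3})$, value $1-a_i'$ on $[z_{i,3},z_{i,4})$, and value $1$ elsewhere in $[z_0,z_\infty)$. Identify $\eta_i$ with a subset of $E$, put $t_i=a_i+a_i'-a_ia_i'\in\{0,1\}$, and let $c_i=\eta_i$ if $t_i=0$ and $c_i=\{1\}\cup\eta_i$ if $t_i=1$. Put $h(b)=U_{c_1}\cdots U_{c_s}$ (letters $U_\emptyset=1$ disappear), and let $X(b)\subset Z$ be the set of jumps of the column function.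

So in each window the tracks in $E$ are switched on by $\eta_i$, and the gap of track $1$ is *cut in two* and opened by either of the bits $a_i,a_i'$. For $d=2$, $s=1$, the value is
$$P_1([z_0,z_\infty))-a\,P_1([z_{1,2},z_{1,3}))-a'P_1([z_{1,3},z_{1,4}))+\eta\,P_2([z_{1,1},z_{1,5})).$$

**Lemma 5.2.** The word of a fine configuration equals $W(h(b),X(b))$. Moreover $\min X(b)=z_0$, and $b\mapsto\nu(h(b),X(b))$ has degree $\le1$.

*Proof.* Outside the windows $[z_{i,1},z_{i,5})$ the columns on $[z_0,z_\infty)$ are $\{1\}$, and every window is preceded and followed by a nonempty run of such columns. Merge equal neighbors in window $i$, also with the surrounding $\{1\}$'s. We see: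

* $\eta_i=\emptyset$, $t_i=0$: nothing new, all columns are $\{1\}$; here $c_i=\emptyset$.
* $\eta_i=\emptyset$, $t_i=1$: one run of $\emptyset$, on $[z_{i,2},z_{i,3})$, on $[z_{i,3},z_{i,4})$ or on their union, surrounded by $\{1\}$; this is $\sigma(\{1\})$.
* $\eta_i\ne\emptyset$, $t_i=0$: one run of $\{1\}\cup\eta_i$; this is $\sigma(\eta_i)$.
* $\eta_i\ne\emptyset$, $t_i=1$: runs of $\{1\}\cup\eta_i$, $\eta_i$, $\{1\}\cup\eta_i$; this is $\sigma(\{1\}\cup\eta_i)$. (The outer runs are nonempty because they contain $[z_{i,1},z_{i,2})$ and $[z_{i,4},z_{i,5})$.)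

So the sequence of runs is $v(h(b))$, and the jumps are its division points. The first run has column $\{1\}$ and starts at $z_0$. Every digit of the word is an affine function of $b$, hence so is the value. $\square$

**Definition (run configurations).** For $Z=\{z_1<\dots<z_{2M}\}$, $J_i=[z_{2i-1},z_{2i})$ and $e\in\{0,1\}^M$, let track $1$ be $1$ exactly on $\bigcup_{e_i=1}J_i$, and let all other tracks be $0$. Let $X(e)$ be the set of endpoints of the chosen $J_i$ and $|e|=\sum e_i$.

Different $J_i$ are separated by nonempty gaps, so for $e\ne0$ this word is $W(U_{\{1\}}^{|e|-1},X(e))$: it has $|e|$ runs of $\{1\}$ with $|e|-1$ gaps. For $e=0$ it is the zero word. The value is linear in $e$. Note the shift: $|e|$ runs correspond to the power $|e|-1$, so the zero word "should" correspond to $U_{\{1\}}^{-1}$. This will be made precise in Section 8.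

## 6. A weighted algebra of patterns

The purpose of this section is to translate "degree $\le w$ on fine configurations" into "vanishing on an ideal".

Let $\Lambda=\mathbb Z[F]$ be the monoid ring, i.e. the free associative ring on the letters $U_S$, and put
$$\delta_S=\sum_{S'\subset S}(-1)^{|S\setminus S'|}U_{S'},\qquad\text{so}\qquad \delta_\emptyset=1,\quad U_S=\sum_{S'\subset S}\delta_{S'} .$$
The ring endomorphisms $U_S\mapsto\delta_S$ and $U_S\mapsto\sum_{S'\subset S}U_{S'}$ ($S\neq\emptyset$) are inverse to each other by Möbius inversion. So $\Lambda$ is free on $\{\delta_S\}_{S\ne\emptyset}$, and the monomials in the $\delta_S$, $S\ne\emptyset$, form a $\mathbb Z$-basis.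

**Definition (weights).** $\delta_S$ has weight $|S|+1$ if $1\in S$, and $|S|$ otherwise. Weights add in monomials. $I_{>w}$ is the span of the monomials of weight $>w$, a two-sided ideal. Put $\mathcal A=\Lambda/I_{>d}$, and let $\mathcal A_{\ge w}$ be the span of the monomials of weight $\ge w$ in $\mathcal A$.

Then $\mathcal A_{\ge w}\mathcal A_{\ge w'}\subset\mathcal A_{\ge w+w'}$, $\mathcal A_{\ge0}=\mathcal A$ and $\mathcal A_{\ge d+1}=0$. Since $U_S-1=\sum_{\emptyset\ne S'\subset S}\delta_{S'}\in\mathcal A_{\ge1}$ is nilpotent, $U_S$ is invertible in $\mathcal A$. For all $n\in\mathbb Z$,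
$$U_S^n=\sum_{\lambda\ge0}\binom n\lambda(U_S-1)^\lambda\quad\text{in }\mathcal A,\tag{1}$$
a finite sum: the right side equals $1$ at $n=0$, and by Pascal's rule it is multiplied by $U_S$ when $n$ is replaced by $n+1$.

For $d=1$ the only letter is $U_{\{1\}}$ and $\delta_{\{1\}}$ has weight $2>1$, so $\mathcal A=\mathbb Z$ and $U_{\{1\}}=1$ in $\mathcal A$. For $d=2$ the weights of $\delta_{\{1\}},\delta_{\{2\}},\delta_{\{1,2\}}$ are $2,1,3$, and $\mathcal A$ has basis $1,\delta_{\{2\}},\delta_{\{2\}}^2,\delta_{\{1\}}$. There $U_{\{2\}}=1+\delta_{\{2\}}$, $U_{\{1\}}=1+\delta_{\{1\}}$ and $U_{\{1,2\}}=1+\delta_{\{1\}}+\delta_{\{2\}}$.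

**Lemma 6.1.** (a) Let $\Gamma$ be an abelian group and $\Psi:F\to\Gamma$ a map such that for all $s$ the map $b\mapsto\Psi(h(b))$ on $\{0,1\}^{s(d+1)}$ has degree $\le w$. Then the linear extension $\Psi:\Lambda\to\Gamma$ vanishes on $I_{>w}$. (b) If $R:\Lambda\to\mathbb R$ is linear and vanishes on $I_{>w}$, then $b\mapsto R(h(b))$ has degree $\le w$.

*Proof.* Expand $U_{c_i}=\sum_{S_i\subset c_i}\delta_{S_i}$. The condition $S_i\subset c_i$ says that $S_i\cap E\subset\eta_i$ and, if $1\in S_i$, that $t_i=1$. Hence
$$\Psi(U_{c_1}\cdots U_{c_s})=\sum_{S_1,\dots,S_s\subset\{1,\dots,d\}}\Psi(\delta_{S_1}\cdots\delta_{S_s})\prod_i\eta_i^{S_i\cap E}\prod_{i:\,1\in S_i}t_i,\qquad t_i=a_i+a_i'-a_ia_i'.\tag{2}$$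

(a) Let $S_1,\dots,S_s\ne\emptyset$ and consider the monomial $\prod_i\eta_i^{S_i\cap E}\prod_{i:\,1\in S_i}a_ia_i'$ in the bits. Its degree is $\sum_i|S_i\cap E|+2\,|\{i:1\in S_i\}|$, which is exactly the weight of $\delta_{S_1}\cdots\delta_{S_s}$. In (2) it arises only from the term $(S_1,\dots,S_s)$: the $\eta$-part determines all the sets $S_i\cap E$, and $a_i$ or $a_i'$ occurs in a monomial of a term if and only if $1$ is in the $i$-th set of that term. So its coefficient in (2) is $\pm\Psi(\delta_{S_1}\cdots\delta_{S_s})$. If the weight is $>w$, this coefficient is $0$ by hypothesis. Such monomials span $I_{>w}$.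

(b) In (2) for $R$ only the terms with $\delta_{S_1}\cdots\delta_{S_s}$ of weight $\le w$ remain (empty $S_i$ contribute weight $0$). Each has degree at most its weight, since $\deg t_i\le2$. $\square$

Cutting the gap in two is what gives the gap direction the weight $2$ instead of $1$. In Section 3, $d=2$, the vanishing of $\Psi$ on $\delta_{\{1,2\}}$ (weight $3>2$) says $\Psi(U_{\{1,2\}})-\Psi(U_{\{1\}})-\Psi(U_{\{2\}})+\Psi(1)=0$; with the limits found there this reads $(2A+B)-2A-(A+B)+A=0$.

## 7. The forbidden gap as a product of allowed letters and inverses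

**Proposition 7.1.** In the unit group $\mathcal A^\times$, the element $U_{\{1\}}$ lies in the subgroup generated by the $U_S$ with $S\ne\emptyset,\{1\}$.

First, two cases by hand. For $d=2$ we claim $U_{\{1\}}=U_{\{1,2\}}U_{\{2\}}^{-1}$, the relation guessed in Section 3. Indeed $U_{\{1\}}U_{\{2\}}=(1+\delta_{\{1\}})(1+\delta_{\{2\}})=1+\delta_{\{1\}}+\delta_{\{2\}}=U_{\{1,2\}}$, because $\delta_{\{1\}}\delta_{\{2\}}$ has weight $3$. For general $d$ and $\eta\subset E$ put $V(\eta)=U_{\{1\}\cup\eta}U_\eta^{-1}$, so that $U_{\{1\}}=V(\emptyset)$. We want to write $V(\emptyset)$ in terms of $V(\eta)$, $\eta\ne\emptyset$. The idea is that $V$ is a slowly varying function of $\eta$: its mixed difference in all $d-1$ directions has weight at least $2+(d-1)=d+1$, so it vanishes in $\mathcal A$. A vanishing multiplicative mixed difference expresses the value at one corner of the cube by the values at the other corners. For $d=3$ the proof below gives $U_{\{1\}}=V(\{3\})\,V(\{2,3\})^{-1}\,V(\{2\})$.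

*Proof.* **Step 1: functions whose coefficients have growing weight.** This step sets up a calculus. For $m\ge0$ let $\mathcal K_m$ be the set of $\varphi:\{0,1\}^E\to\mathcal A$ with $\varphi_Q\in\mathcal A_{\ge|Q|+m}$ for all $Q\subset E$ (coefficients as in Section 4, for the additive group $\mathcal A$). It is closed under sums, and $\mathcal K_{m+1}\subset\mathcal K_m$. Since $\eta^Q\eta^{Q'}=\eta^{Q\cup Q'}$ and $|Q|+|Q'|\ge|Q\cup Q'|$, we have $\mathcal K_m\mathcal K_{m'}\subset\mathcal K_{m+m'}$. Finally $\mathcal K_m$ is preserved by $\eta\mapsto1-\eta$: the new coefficient at $T$ is $\pm\sum_{Q\supset T}\varphi_Q\in\mathcal A_{\ge|T|+m}$.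

**Step 2: $V-1\in\mathcal K_2$.** This is the slow variation. Identify $\eta$ with a subset of $E$. Then $U_\eta=\sum_Q\eta^Q\delta_Q\in\mathcal K_0$, because $\delta_Q$ has weight $|Q|$ for $Q\subset E$. The values of $U_\eta-1$ lie in $\mathcal A_{\ge1}$, so $(U_\eta-1)^{d+1}=0$ and $U_\eta^{-1}=\sum_{\lambda\le d}(-1)^\lambda(U_\eta-1)^\lambda\in\mathcal K_0$. Further
$$U_{\{1\}\cup\eta}-U_\eta=\sum_{Q\subset E}\eta^Q\delta_{\{1\}\cup Q}\in\mathcal K_2,$$
because $\delta_{\{1\}\cup Q}$ has weight $|Q|+2$. Hence $V-1=(U_{\{1\}\cup\eta}-U_\eta)U_\eta^{-1}\in\mathcal K_2$. By Step 1, $V'(\eta):=V(1-\eta)$ also satisfies $V'-1\in\mathcal K_2$.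

**Step 3: multiplicative coefficients of $V'$.** We factor $V'$ as a product, as in Möbius inversion but in a noncommutative group. Fix a total order of the subsets of $E$ with nondecreasing size; all products below are taken in this order. Define recursively
$$g_Q=\Big(\prod_{Q'\subsetneq Q}g_{Q'}\Big)^{-1}V'(1_Q).$$
Since $Q$ comes last among its subsets, $\prod_{Q'\subset Q}g_{Q'}=V'(1_Q)$. By induction, $g_Q$ lies in the group generated by the $V'(1_{Q'})$, $Q'\subset Q$.

**Step 4: $g_Q-1\in\mathcal A_{\ge|Q|+2}$.** This step shows that the multiplicative coefficients inherit the weights. Assume the assertion for proper subsets of $Q$ (nothing is assumed for $Q=\emptyset$), and put $\pi(\eta)=\prod_{Q'\subsetneq Q}\bigl(1+\eta^{Q'}(g_{Q'}-1)\bigr)$. Each factor lies in $1+\mathcal K_2$, and $\mathcal K_2\mathcal K_2\subset\mathcal K_4\subset\mathcal K_2$, so $\pi-1\in\mathcal K_2$. For $T\subsetneq Q$ only the factors with $Q'\subset T$ are different from $1$ at $1_T$, so $\pi(1_T)=\prod_{Q'\subset T}g_{Q'}=V'(1_T)$. Thus $V'-\pi\in\mathcal K_2$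 vanishes at $1_T$ for all $T\subsetneq Q$. Its coefficient at $Q$ is therefore just its value $V'(1_Q)-\pi(1_Q)$, which then lies in $\mathcal A_{\ge|Q|+2}$. Since $\pi(1_Q)=\prod_{Q'\subsetneq Q}g_{Q'}$ is invertible,
$$g_Q-1=\pi(1_Q)^{-1}\bigl(V'(1_Q)-\pi(1_Q)\bigr)\in\mathcal A_{\ge|Q|+2}.$$

**Step 5: conclusion.** For $Q=E$ we get $g_E-1\in\mathcal A_{\ge(d-1)+2}=0$. So
$$U_{\{1\}}=V(\emptyset)=V'(1_E)=\prod_{Q'\subsetneq E}g_{Q'}$$
lies in the group generated by $V'(1_Q)=V(E\setminus Q)$, $Q\subsetneq E$, i.e. by the elements $U_{\{1\}\cup Q''}U_{Q''}^{-1}$ with $\emptyset\ne Q''\subset E$. $\square$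

If $d=1$, the product is empty and the proposition says $U_{\{1\}}=1$ in $\mathcal A$. For $d=3$, in the order $\emptyset,\{2\},\{3\}$, we have $g_\emptyset=V(\{2,3\})$, $g_{\{2\}}=g_\emptyset^{-1}V(\{3\})$ and $g_{\{3\}}=g_\emptyset^{-1}V(\{2\})$, whose product is the formula announced above.

## 8. Tame functions: limits and rounding

We need a class of functions of $(h,X)$ that contains $q(\nu)$ for polynomials $q$ with $q(0)=0$, and that is stable under taking nearest integers. The definition records what fine and run configurations see.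

**Definition (tame functions).** Let $H\subset\mathbb N$ be infinite. A *tame function of degree $\le w$ on $H$* is a real function $g(h,X)$, defined for $h\in F$ and $X\subset H$ with $|X|=\ell(h)$ and $\min X\ge\mu_g(h)$, such that:

(i) for each $s$ and each $Z\subset H$ of size $5s+2$ with $\min Z$ sufficiently large (depending on $s$), $b\mapsto g(h(b),X(b))$ has degree $\le w$ on $\{0,1\}^{s(d+1)}$;

(ii) for each $M$ and each $Z\subset H$ of size $2M$ with $\min Z$ sufficiently large (depending on $M$), the function $\tilde g$ on $\{0,1\}^M$ given by $\tilde g(e)=g(U_{\{1\}}^{|e|-1},X(e))$ for $e\ne0$ and $\tilde g(0)=0$ has degree $\le w$.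

Since only finitely many patterns occur for given $s$ or $M$, all values used in (i) and (ii) are defined once $\min Z$ is large.

*Examples.* By Section 5, $\nu$ is tame of degree $\le1$. If $q$ is a real polynomial with $q(0)=0$ and $\deg q\le j$, then $q(\nu)$ is tame of degree $\le j$. In (i), $q$ is applied to a function of degree $\le1$; in (ii), $\tilde g$ is $q$ of a linear function of $e$, also at $e=0$ because $q(0)=0$. If $k$ is tame of degree $\le w$, then $q(\nu)k$ is tame of degree $\le j+w$, since degrees add and $\widetilde{q(\nu)k}=\widetilde{q(\nu)}\,\tilde k$. Restrictions to infinite subsets of $H$ remain tame.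

**Lemma 8.1.** Let $g$ be tame of degree $\le w\le d$ on $H$. There are an infinite $H'\subset H$, a linear $R:\mathcal A\to\mathbb R$ vanishing on monomials of weight $>w$ with $R(U_{\{1\}}^{-1})=0$, and an integer-valued tame function $k$ of degree $\le w$ on $H'$ such that for each $h\in F$
$$g(h,X)-R(h)-k(h,X)\to0\quad\text{as }\min X\to\infty,\ X\subset H',\ |X|=\ell(h).$$

Here $R(h)$ is the value of $R$ at the image of $h$ in $\mathcal A$.

*Proof.* **Step 1: limits mod 1.** The aim is a linear functional on $\mathcal A$. The set $F$ is countable, so Fact 3.2 gives an infinite $H'\subset H$ such that for every $h\in F$ the limit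
$$\Psi(h)=\lim g(h,X)\bmod1\in\mathbb T\qquad(X\subset H',\ \min X\to\infty)$$
exists. Take $Z\subset H'$ in (i) and let $\min Z\to\infty$. By Section 4, $b\mapsto\Psi(h(b))$ has degree $\le w$ for each $s$. By Lemma 6.1(a) the linear extension $\Psi$ vanishes on $I_{>w}\supset I_{>d}$. So $\Psi$ induces a linear map $\mathcal A\to\mathbb T$ vanishing on monomials of weight $>w$.

**Step 2: $\Psi(U_{\{1\}}^{-1})=0$.** This makes precise that $U_{\{1\}}^{-1}$ stands for the zero word. Put $\varphi(0)=0$ and $\varphi(n)=\Psi(U_{\{1\}}^{n-1})$ for $n\ge1$. Taking limits in (ii), $e\mapsto\varphi(|e|)$ has degree $\le w$ on every $\{0,1\}^M$. Its coefficient at $Q$ depends only on $|Q|$; call it $\varphi_{|Q|}\in\mathbb T$. So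
$$\varphi(n)=\sum_{\lambda\ge0}\binom n\lambda\varphi_\lambda\quad(n\ge0),\qquad\varphi_0=\varphi(0)=0,\qquad\varphi_\lambda=0\text{ for }\lambda>w.$$
Since $U_{\{1\}}=1+\delta_{\{1\}}$, for $n\ge0$ Pascal's rule gives
$$\sum_\lambda\binom n\lambda\Psi(\delta_{\{1\}}^\lambda)=\Psi(U_{\{1\}}^n)=\varphi(n+1)=\sum_\lambda\binom n\lambda(\varphi_\lambda+\varphi_{\lambda+1}).$$
Newton coefficients are determined by the values at $n=0,1,2,\dots$ one after the other, so $\Psi(\delta_{\{1\}}^\lambda)=\varphi_\lambda+\varphi_{\lambda+1}$ for all $\lambda\ge0$. Hence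
$$\Psi(U_{\{1\}}^{-1})=\sum_\lambda(-1)^\lambda\Psi(\delta_{\{1\}}^\lambda)=\sum_\lambda(-1)^\lambda(\varphi_\lambda+\varphi_{\lambda+1})=\varphi_0=0 .$$
All sums are finite: $\delta_{\{1\}}^\lambda=0$ in $\mathcal A$ for $2\lambda>d$, and $\varphi_\lambda=0$ for $\lambda>w$.

**Step 3: a real lift.** We need real values before we can round. Define $R$ on the monomial basis of $\mathcal A$: put $R=0$ on monomials of weight $>w$, and let $R$ be a real lift of $\Psi$ on the others. Then $R\equiv\Psi$ mod $1$, so $R(U_{\{1\}}^{-1})\in\mathbb Z$ by Step 2. Since $U_{\{1\}}^{-1}=1-\delta_{\{1\}}+\cdots$ has coefficient $1$ at the basis element $1$, which has weight $0\le w$, we can change $R(1)$ by an integer so that $R(U_{\{1\}}^{-1})=0$.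

**Step 4: rounding.** Put $k(h,X)=[g(h,X)-R(h)]$. Since $g(h,X)-R(h)\to0$ mod $1$, we have $|g-R-k|=\|g-R\|\to0$ for each $h$, as asserted. It remains to see that $k$ is tame of degree $\le w$.

For (i): by Lemma 6.1(b), $b\mapsto g(h(b),X(b))-R(h(b))$ has degree $\le w$ for $\min Z$ large. Only finitely many patterns $h(b)$ occur for fixed $s$, and $\min X(b)=\min Z$, so for $\min Z$ large the rounding errors are $<2^{-w-1}$. Lemma 4.1 gives the degree of $k$.

For (ii): on all of $\{0,1\}^M$ consider, using (1) and the vanishing of $R$ on monomials of weight $>w$,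
$$R(U_{\{1\}}^{|e|-1})=\sum_{2\lambda\le w}\binom{|e|-1}\lambda R(\delta_{\{1\}}^\lambda).$$
This has degree $\le w$ in $e$, and its value at $e=0$ is $R(U_{\{1\}}^{-1})=0$. So $\tilde g(e)-R(U_{\{1\}}^{|e|-1})$ has degree $\le w$. For $\min Z$ large it differs from $\tilde k(e)$ by less than $2^{-w-1}$ if $e\ne0$, and by $0$ if $e=0$. By Lemma 4.1, $\deg\tilde k\le w$. $\square$

**Two brackets by hand.** Take $q_1(n)[q_2(n)]$. Applying Lemma 8.1 to $q_2(\nu)$ gives $R_{2,2},k_{2,2}$ with $q_2(n)\approx k_{2,2}+R_{2,2}(h)$ for $n=\nu(h,X)$. If $h$ is such that $R_{2,2}(h)$ is close to an integer $s_2$, then $[q_2(n)]=k_{2,2}+s_2$ and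
$$q_1(n)[q_2(n)]=q_1(n)k_{2,2}+s_2\,q_1(n).$$
Both $q_1(\nu)k_{2,2}$ and $q_1(\nu)$ are tame. Lemma 8.1 applied to them gives $R_{1,2},k_{1,2}$ and $R_{1,1},k_{1,1}$, so that up to an integer this is about $R_{1,2}(h)+s_2R_{1,1}(h)$. We need this to be close to an integer too. As in Section 3 we shall take $h=h(m)$ with $h(0)=U_{\{1\}}^{-1}$, so that the $R_{i,i'}(h(m))$ are polynomials in $m$ vanishing at $m=0$. So we need a recurrence lemma for such *nested* conditions on polynomials in $m$.

## 9. Recurrence for polynomials in $m$, with nested integer parts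

**Lemma 9.1.** For $\kappa=1,\dots,K$ and $1\le i\le i'\le l_\kappa$ let $\rho^\kappa_{i,i'}$ be real polynomials with $\rho^\kappa_{i,i'}(0)=0$. For each $\varepsilon>0$ there are $m\in\mathbb N$, $m\ge1$, and integers $s_i^\kappa$ $(1\le i\le l_\kappa+1)$ with $s^\kappa_{l_\kappa+1}=1$ and
$$\Big|\sum_{i'=i}^{l_\kappa}\rho^\kappa_{i,i'}(m)\,s^\kappa_{i'+1}-s^\kappa_i\Big|<\varepsilon\qquad\text{for all }\kappa\text{ and }1\le i\le l_\kappa.$$

The tool is Hindman's theorem in its finite unions form: if the nonempty finite subsets of $\mathbb N$ are finitely colored, there are disjoint nonempty finite sets $\gamma_1,\gamma_2,\dots$ all of whose nonempty finite unions have the same color.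

**Definition.** A *ring* is the set of all finite unions (including $\emptyset$) of a sequence $\beta_1,\beta_2,\dots$ of disjoint nonempty finite subsets of $\mathbb N$. A *subring* is a ring contained in it; its generators are unions of $\beta_i$'s over disjoint finite index sets. A real function $g$ on a ring *has degree $\le w$* if all functions $e\mapsto g(\bigcup_{e_i=1}\beta_i)$, $e\in\{0,1\}^M$, do.

This passes to subrings, because there one substitutes coordinates by other coordinates or by $0$. The function $\alpha\mapsto|\alpha|$ is $\sum_ie_i|\beta_i|$, of degree $\le1$. Through $i\leftrightarrow\beta_i$, Hindman's theorem holds on every ring: if its nonempty elements are finitely colored, there is a subring whose nonempty elements have one color.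

*Proof of Lemma 9.1.* **Step 1: one function.** *If $g$ has degree $\le w$ on a ring, $g(\emptyset)=0$ and $\varepsilon'>0$, then on some subring $\|g\|<\varepsilon'$, $[g]$ has degree $\le w$, and $[g](\emptyset)=0$.*

We may assume $\varepsilon'<2^{-w-1}$. Choose $\varepsilon''>0$ with $(2^{w+1}+1)\varepsilon''<\varepsilon'$. Cover $\mathbb T$ by finitely many arcs $\{x:\|x-\theta\|<\varepsilon''\}$ and color each nonempty $\alpha$ in the ring by an arc containing $g(\alpha)$ mod $1$. By Hindman's theorem there are a subring and a $\theta$ with $\|g(\alpha)-\theta\|<\varepsilon''$ for all its nonempty elements. Let $\beta_1,\dots,\beta_{w+1}$ be generators of it. Since the degree is $\le w$,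
$$\sum_{Q'\subset\{1,\dots,w+1\}}(-1)^{|Q'|}g\Big(\bigcup_{i\in Q'}\beta_i\Big)=0 .$$
The term for $Q'=\emptyset$ is $0$, the other values are within $\varepsilon''$ of $\theta$ mod $1$, and $\sum_{Q'\ne\emptyset}(-1)^{|Q'|}=-1$. So $\|\theta\|\le2^{w+1}\varepsilon''$, and $\|g(\alpha)\|<(2^{w+1}+1)\varepsilon''<\varepsilon'$ on the subring. Then $|g-[g]|=\|g\|<2^{-w-1}$, and Lemma 4.1 gives the degree of $[g]$.

**Step 2: all functions in turn.** This step builds the integers $s_i^\kappa$ as functions on smaller and smaller rings. Start with the ring of all finite subsets of $\mathbb N$. For each $\kappa$ in turn put $s^\kappa_{l_\kappa+1}=1$, and for $i=l_\kappa,\dots,1$ apply Step 1, with some $\varepsilon'\le\varepsilon$, to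
$$g(\alpha)=\sum_{i'=i}^{l_\kappa}\rho^\kappa_{i,i'}(|\alpha|)\,s^\kappa_{i'+1}(\alpha),$$
pass to the subring obtained, and put $s_i^\kappa=[g]$. This is legitimate: the functions $s^\kappa_{i'+1}$ already constructed are integer valued of finite degree, so $g$ has finite degree, and $g(\emptyset)=0$ because $\rho^\kappa_{i,i'}(0)=0$. On the final subring all the inequalities $|g-s_i^\kappa|<\varepsilon$ hold at once. Any nonempty $\alpha$ in it gives $m=|\alpha|\ge1$ and $s_i^\kappa=s_i^\kappa(\alpha)$. $\square$

## 10. Proof of Theorem A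

We may assume $\varepsilon<\frac12$.

**Step 1: all limit functionals.** We apply Lemma 8.1 to every product that occurs when the brackets are opened. Starting from $H=\mathbb N$, treat all triples $(\kappa,i,i')$, $1\le i\le i'\le l_\kappa$, in order of increasing $i'-i$. Put $k^\kappa_{i'+1,i'}=1$ and
$$r^\kappa_{i,i'}=q_i^\kappa(\nu)\,k^\kappa_{i+1,i'}.$$
If $i=i'$ this is $q_i^\kappa(\nu)$; if $i<i'$, then $k^\kappa_{i+1,i'}$ has been constructed before. By Section 8, $r^\kappa_{i,i'}$ is tame of degree $\le j_i^\kappa+\dots+j_{i'}^\kappa\le d$. Lemma 8.1 gives $R^\kappa_{i,i'}$ and an integer-valued tame $k^\kappa_{i,i'}$ of the same degree on a smaller infinite set. Let $H^*$ be the last set. For every $h\in F$,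
$$r^\kappa_{i,i'}(h,X)-k^\kappa_{i,i'}(h,X)-R^\kappa_{i,i'}(h)\to0\qquad(X\subset H^*,\ |X|=\ell(h),\ \min X\to\infty).\tag{3}$$

**Step 2: a path of patterns through $U_{\{1\}}^{-1}$.** We want allowed patterns $h$ on which all the relevant combinations of the $R^\kappa_{i,i'}$ are nearly integers. By Proposition 7.1, $U_{\{1\}}^{-1}=U_{S_1}^{\tau_1}\cdots U_{S_r}^{\tau_r}$ in $\mathcal A$, with $\tau_i=\pm1$ and $S_i\ne\emptyset,\{1\}$. For $m\in\mathbb Z$ put
$$h(m)=U_{S_1}^{\tau_1+m}\cdots U_{S_r}^{\tau_r+m}\in\mathcal A .$$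
By (1),
$$\rho^\kappa_{i,i'}(m):=R^\kappa_{i,i'}(h(m))=\sum_{\lambda_1,\dots,\lambda_r}\binom{\tau_1+m}{\lambda_1}\cdots\binom{\tau_r+m}{\lambda_r}R^\kappa_{i,i'}\bigl((U_{S_1}-1)^{\lambda_1}\cdots(U_{S_r}-1)^{\lambda_r}\bigr),$$
a finite sum, so a real polynomial in $m$; and $\rho^\kappa_{i,i'}(0)=R^\kappa_{i,i'}(U_{\{1\}}^{-1})=0$. Take $m\ge1$ and integers $s_i^\kappa$ from Lemma 9.1 with $\varepsilon/2$ in place of $\varepsilon$. Since $m\ge1$, all exponents $\tau_i+m$ are $\ge0$. So $h:=h(m)$ is the image of a word in $F$, denoted by the same symbol, that does not contain $U_{\{1\}}$. (For $d=1$ we have $r=0$ and $h=1$.)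

**Step 3: the choice of $n$.** By (3) choose $X\subset H^*$ with $|X|=\ell(h)$ and $\min X$ so large that the absolute errors in (3), multiplied by $|s^\kappa_{i'+1}|$ and summed over $i'\ge i$, are $<\varepsilon/2$ for all $\kappa,i$. Let $n=\nu(h,X)$. By Lemma 5.1, $n\in SG_d(P)$.

**Step 4: the integer parts.** We now guess the nearest integers of the nested expressions and verify the guess. Drop $\kappa$ and the arguments $(h,X)$, and define integers
$$m_i=s_i+\sum_{i'=i}^lk_{i,i'}s_{i'+1}\quad(1\le i\le l),\qquad m_{l+1}=1.$$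
Since $k_{i+1,i}=1$ and $s_{l+1}=1$, we have $m_{i+1}=\sum_{i'=i}^lk_{i+1,i'}s_{i'+1}$ for $1\le i\le l$: the term $i'=i$ is $s_{i+1}$, and for $i=l$ it is the only term and equals $1$. Multiplying by $q_i(n)=q_i(\nu)$ gives $q_i(n)m_{i+1}=\sum_{i'=i}^lr_{i,i'}s_{i'+1}$, and therefore
$$|q_i(n)m_{i+1}-m_i|\le\Big|\sum_{i'=i}^lR_{i,i'}(h)s_{i'+1}-s_i\Big|+\sum_{i'=i}^l|r_{i,i'}-k_{i,i'}-R_{i,i'}(h)|\,|s_{i'+1}|<\frac\varepsilon2+\frac\varepsilon2=\varepsilon<\frac12 .\tag{4}$$

*Claim:* $L(q_i,\dots,q_l)(n)=q_i(n)m_{i+1}$ and $[L(q_i,\dots,q_l)(n)]=m_i$ for $i=l,\dots,1$. For $i=l$ the first equality is $L(q_l)=q_l$ together with $m_{l+1}=1$. If $[L(q_{i+1},\dots,q_l)(n)]=m_{i+1}$, then $L(q_i,\dots,q_l)(n)=q_i(n)m_{i+1}$ by the definition of $L$. In both cases this number is within $\varepsilon<\frac12$ of the integer $m_i$ by (4), so its nearest integer is $m_i$.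

By the claim and (4), $\|L(q_i,\dots,q_l)(n)\|<\varepsilon$ for all $i$, and this holds for all $\kappa$. $\blacksquare$

## 11. Degree $d+1$ on $SG_d$: proof of Theorem B

**The mechanism for $d=1$.** We want $\alpha n^2\approx\frac12$ mod $1$ for every consecutive sum. Choose $p_q$ one after the other so that
$$\alpha p_q^2\approx\tfrac12,\qquad2\alpha p_{q-1}p_q\approx\tfrac12,\qquad2\alpha p_ip_q\approx0\ \ (i<q-1).$$
A consecutive sum with $r$ terms then has $\alpha n^2\approx\frac r2+\frac{r-1}2\equiv\frac12$: the function (number of ones) $-$ (number of adjacent pairs of ones) equals $1$ on every admissible word, and we encode it in the coefficients of $\alpha n^2$. By Weyl's theorem we can ask for $\alpha p_q\approx\theta$ with any $\theta$ and simultaneously $\alpha p_q^2\approx\frac12$. So we need $\theta$ with $2p_{q-1}\theta\approx\frac12$ and $2p_i\theta\approx0$ for $i<q-1$. If $p_{q-1}$ is much larger than all earlier terms, one takes $\theta$ very small for the latter, and adjusts it a little for the former. The general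 proof does this for all $d$.

**Step 1: a counting function.** We need a polynomial in the digits that is $1$ on all admissible words. Let $D=d+1$. For a word $\omega$ put
$$\chi(\omega)=\sum_i\omega_i-\sum_i\sum_{s=1}^d\omega_i\omega_{i+s}\prod_{0<r<s}(1-\omega_{i+r})=\sum_{Q\ne\emptyset}\chi_Q\,\omega^Q .$$
This is the number of $1$'s minus the number of pairs of successive $1$'s at distance $\le d$. So $\chi=1$ on every nonzero word all of whose $0$-blocks between $1$'s have length $<d$. Here $\chi_Q\in\mathbb Z$, $\chi_{\{q\}}=1$, and $\chi_Q=0$ if $\max Q-\min Q>d$; in particular $\chi_Q=0$ if $|Q|>D$.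

**Step 2: coefficients of $n^D$, and what to construct.** For a finite set $Q$ put
$$c_Q^{(m)}=\sum\frac{m!}{\prod_{i\in Q}k_i!}\prod_{i\in Q}p_i^{k_i},\qquad\text{the sum over all }k_i\ge1\ (i\in Q)\text{ with }\sum_ik_i=m.$$
So $c_\emptyset^{(0)}=1$, $c_\emptyset^{(m)}=0$ for $m\ge1$, and $c_Q^{(m)}=0$ if $|Q|>m$. Since $\omega_i^{k}=\omega_i$ for $k\ge1$, the multinomial theorem gives $(\sum\omega_ip_i)^D=\sum_{Q\ne\emptyset}c_Q^{(D)}\omega^Q$. We shall construct positive integers $p_1<p_2<\cdots$ such that for all $q$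
$$\|\alpha c_Q^{(D)}-\tfrac12\chi_Q\|\le8^{-q}\quad\text{whenever }\max Q=q,\ |Q|\le D,\tag{5}$$
$$p_q\ge2d^d\,8^{q+d}(1+p_1+\dots+p_{q-1})^{2d}.\tag{6}$$

*This suffices.* Let $n=\sum\omega_ip_i\in SG_d(P)$ with $\omega$ admissible. Then $\chi(\omega)=1$. Sets with $|Q|>D$ contribute $0$ to both $n^D$ and $\chi$, and there are at most $2^{q-1}$ sets with $\max Q=q$. So by (5)
$$\|\alpha n^D-\tfrac12\|=\|\alpha n^D-\tfrac12\chi(\omega)\|\le\sum_{q\ge1}2^{q-1}8^{-q}=\tfrac12\sum_{q\ge1}4^{-q}=\tfrac16,$$
and therefore $\|\alpha n^{d+1}\|\ge\frac12-\frac16=\frac13$.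

**Step 3: choosing $p_q$, given a good $\theta$.** Suppose $p_1,\dots,p_{q-1}$ are chosen. For $Q=Q'\cup\{q\}$ with $Q'\subset\{1,\dots,q-1\}$, $|Q'|\le d$, sorting by the exponent of $p_q$ gives
$$\alpha c_Q^{(D)}=\sum_{k=1}^D\binom Dkc_{Q'}^{(D-k)}\,\alpha p_q^k .\tag{7}$$

**Claim 11.1.** There is $\theta\in\mathbb R$ with $\|Dc_{Q'}^{(d)}\theta-\frac12\chi_{Q'\cup\{q\}}\|\le\frac128^{-q}$ for all $\emptyset\ne Q'\subset\{1,\dots,q-1\}$ with $|Q'|\le d$.

Assume the claim, and let $\zeta=\frac128^{-q}(1+p_1+\dots+p_{q-1})^{-D}$. Weyl's theorem says that a real polynomial with an irrational coefficient at some positive power is equidistributed mod $1$, and, by Weyl's criterion, that a vector of polynomials is equidistributed in $\mathbb T^D$ if this applies to every nontrivial integer combination of its entries. A nontrivial integer combination of $\alpha p,\alpha p^2,\dots,\alpha p^D$ has as leading coefficient a nonzero integer times $\alpha$, which is irrational. So $(\alpha p,\dots,\alpha p^D)$, $p\in\mathbb N$, is equidistributed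 in $\mathbb T^D$, and there are arbitrarily large $p_q$ with
$$\|\alpha p_q-\theta\|<\zeta,\qquad\|\alpha p_q^k\|<\zeta\ (2\le k\le d),\qquad\|\alpha p_q^D-\tfrac12\|<\zeta .$$
(Note that $D\ge2$, so $k=1$ and $k=D$ are different.) Choose $p_q$ also so large that (6) holds; then $p_q>p_{q-1}$. By (7), $\alpha c_Q^{(D)}$ differs mod $1$ from $Dc_{Q'}^{(d)}\theta+\frac12c_{Q'}^{(0)}$ by at most
$$\zeta\sum_{k=1}^D\binom Dkc_{Q'}^{(D-k)}\le\zeta(1+p_1+\dots+p_{q-1})^D=\tfrac128^{-q},$$
because $c_{Q'}^{(m)}\le(p_1+\dots+p_{q-1})^m$. If $Q'\ne\emptyset$, then $c_{Q'}^{(0)}=0$, and the claim gives (5). If $Q'=\emptyset$, then $c_\emptyset^{(d)}=0$, $c_\emptyset^{(0)}=1$ and $\chi_{\{q\}}=1$ give (5).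

**Step 4: reducing Claim 11.1 to few conditions.** The conditions for sets $Q'$ reaching far to the left are reduced to conditions on recent indices. Let $B_q=\{\max(1,q-d),\dots,q-1\}$, $A_q=\{i:1\le i\le q-d-1\}$ (each possibly empty), $M_q=1+\sum_{i\in A_q}p_i$ and $\xi=\frac128^{-q}M_q^{-d}<\frac12$. It suffices to find $\theta$ with

1. $\|Dc_T^{(d)}\theta-\frac12\chi_{T\cup\{q\}}\|\le\xi$ for $\emptyset\ne T\subset B_q$;
2. $\|Dc_T^{(m)}\theta\|\le\xi$ for $\emptyset\ne T\subset B_q$, $|T|\le m\le d-1$;
3. $\|D\theta\|\le\xi$.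

Indeed, write $Q'=A'\cup T$ with $A'\subset A_q$, $T\subset B_q$. If $A'=\emptyset$, use item 1 and $\xi\le\frac128^{-q}$. If $A'\ne\emptyset$, then $\max-\min$ of $Q'\cup\{q\}$ is at least $q-(q-d-1)>d$, so $\chi_{Q'\cup\{q\}}=0$. Also
$$c_{Q'}^{(d)}=\sum_{m=0}^{d-1}\binom dmc_{A'}^{(d-m)}c_T^{(m)},$$
where $m=d$ is absent because $c_{A'}^{(0)}=0$. If $T\ne\emptyset$, only terms with $m\ge|T|$ contribute and item 2 applies to them; if $T=\emptyset$, only $m=0$ contributes and item 3 applies. So
$$\|Dc_{Q'}^{(d)}\theta\|\le\xi\sum_{m=0}^{d-1}\binom dmc_{A'}^{(d-m)}\le\xi M_q^d=\tfrac128^{-q}.$$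

**Step 5: the multipliers are far apart.** Items 1–3 prescribe $DN\theta$ mod $1$ up to $\xi$ for all $N$ in the set $\mathcal N$ consisting of $1$ and the numbers $c_T^{(m)}$, $\emptyset\ne T\subset B_q$, $|T|\le m\le d$. We show that the quotient of any two of these, the larger by the smaller, is at least $1/\xi$.

For $T=\{t_1<\dots<t_s\}$ put $\mu(T,m)=p_{t_1}\cdots p_{t_{s-1}}p_{t_s}^{m-s+1}$, and let $\mu=1$ for the element $1$. Since $p$ is increasing, $\mu(T,m)$ is the largest monomial in $c_T^{(m)}$; the multinomial coefficients there are positive integers with sum at most $s^m\le d^d$. So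
$$\mu(T,m)\le c_T^{(m)}\le d^d\mu(T,m).$$
The exponent vector of $\mu(T,m)$ has support $T$ and total degree $m\le d$, so distinct pairs $(T,m)$ have distinct nonzero exponent vectors. Take two different vectors among these and the zero vector, let $t\in B_q$ be the largest index where they differ, and let the first be larger there. The factors with index $>t$ cancel, and the quotient of the corresponding $\mu$'s is at least $p_t/(1+p_1+\dots+p_{t-1})^d$. We use (6) for $t$, and the inequalities $q\le t+d$ and $M_q\le1+p_1+\dots+p_{t-1}$, which hold because $t\ge q-d$. The quotient of the corresponding elements of $\mathcal N$ is at least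
$$d^{-d}\,p_t\,(1+p_1+\dots+p_{t-1})^{-d}\ge2\cdot8^{t+d}(1+p_1+\dots+p_{t-1})^d\ge2\cdot8^qM_q^d=1/\xi .$$

**Step 6: nested intervals.** By Step 5, and since $1/\xi>1$, we can list $\mathcal N=\{N_0<N_1<\dots<N_r\}$ with $N_{i+1}/N_i\ge1/\xi$, each $N_i$ with exactly one target $\vartheta_i\in\mathbb T$ prescribed by items 1–3. Let $J_0$ be a closed interval of length $2\xi/(DN_0)$ on which $\|DN_0\theta-\vartheta_0\|\le\xi$. Given a closed interval $J_i$ of length $2\xi/(DN_i)$, the interval $DN_{i+1}J_i$ has length $2\xi N_{i+1}/N_i\ge2\ge1+2\xi$. So it contains an interval $[x-\xi,x+\xi]$ with $x\equiv\vartheta_{i+1}$ mod $1$. Let $J_{i+1}\subset J_i$ be the corresponding interval, of length $2\xi/(DN_{i+1})$; on it $\|DN_{i+1}\theta-\vartheta_{i+1}\|\le\xi$. Any $\theta\in J_r$ satisfies items 1–3. This proves Claim 11.1, and with it Theorem B. $\blacksquare$
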